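\title{Excluded induced subtanglegrams: few crossings versus few pairwise crossing edges}

\begin{abstract}
A tanglegram consists of two rooted binary trees and a perfect matching between their leaves. By a theorem of Czabarka, Sz\'ekely and Wagner, the planar tanglegrams are characterized by two excluded induced subtanglegrams. We consider two ways of relaxing planarity and find that they behave differently. For every $k\ge 0$, the tanglegrams with tangle crossing number at most $k$ are characterized by finitely many excluded induced subtanglegrams. For every $k\ge 3$, the tanglegrams that have a layout without $k$ pairwise crossing matching edges are not. The first proof encodes layouts as sign assignments on a signed graph and shows that, after at most $k$ of its edges are deleted, this graph is either balanced or has a negative closed walk of bounded length. The second proof builds arbitrarily long chains along which a forced orientation is transmitted to a contradiction.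
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Tanglegrams and their layouts}
A rooted tree is \emph{binary} if every vertex that is not a leaf has exactly two children; the vertices that are not leaves are \emph{internal}. A \emph{tanglegram} $T$ of size $n$ consists of two rooted binary trees $L$ and $R$, each with $n$ leaves, and a perfect matching between the leaves of $L$ and the leaves of $R$. Two tanglegrams are considered the same if there are isomorphisms of the rooted left trees and of the rooted right trees that together carry one matching onto the other. We write $E$ for the set of matching edges and name each leaf by the matching edge that ends in it, so that both trees have leaf set $E$.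

In a \emph{layout} of $T$, the tree $L$ is drawn without crossings in the half-plane $x\le 0$ with its leaves on the line $x=0$, the tree $R$ is drawn without crossings in the half-plane $x\ge 1$ with its leaves on the line $x=1$, both roots lie on the side away from the leaf lines, and the matching edges are straight segments. Combinatorially, a layout is a choice, at every internal vertex, of an upper and a lower child; the top-to-bottom order of the leaves on each line is then the depth-first order, and the leaves of every subtree occupy an interval. Two matching edges cross exactly when their order on the left line differs from their order on the right line. The \emph{tangle crossing number} of $T$ is the minimum, over all layouts, of the number of unordered pairs of matching edges that cross. It measures how far the two trees are from admitting a common leaf order, and $T$ is \emph{planar} if it is $0$.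

For a nonempty set $A\subseteq E$, the \emph{induced subtanglegram} $T[A]$ is obtained as follows. In $L$, take the union of the paths from the root to the leaves in $A$, delete the root as long as it has only one child, and then suppress every remaining vertex with exactly one child. Do the same in $R$, and keep the matching edges in $A$. The internal vertices that survive in $L$ are those with elements of $A$ below both children, that is, the lowest common ancestors $\operatorname{lca}_L(e,f)$ of distinct $e,f\in A$; the same holds in $R$. Hence $T[A][A']=T[A']$ for $\emptyset\ne A'\subseteq A$. We say that $T$ \emph{contains} $T'$ if $T'=T[A]$ for some nonempty $A$. A layout of $T$ \emph{restricts} to a layout of $T[A]$: keep the child orders at the surviving vertices. The leaf orders are then the restricted orders, so the same pairs inside $A$ cross.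

\subsection*{The problem}
A \emph{finite characterization} of a class $\mathcal C$ of tanglegrams is a finite set $\mathcal F$ of tanglegrams such that $T\in\mathcal C$ if and only if $T$ contains no member of $\mathcal F$. The model is the following Kuratowski-type theorem.

\begin{theorem}[Czabarka, Sz\'ekely and Wagner]\label{thm:CSW}
There are two tanglegrams such that a tanglegram is planar if and only if it contains neither of them.
\end{theorem}

Throughout, $c_0$ is the maximum size of these two tanglegrams, and $q_0=\binom{c_0}{2}$.

Planarity can be relaxed by bounding the total number of crossings, or by bounding only the number of matching edges that pairwise cross. Czabarka, Smith and Sz\'ekely \cite{CSS} ask whether there are characterizations similar to Theorem~\ref{thm:CSW}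
\begin{enumerate}
\item[(i)] for the tanglegrams with tangle crossing number at most $k$, where $k\ge0$ is fixed, and
\item[(ii)] for the tanglegrams that have a layout without $k$ pairwise crossing matching edges, where $k\ge 2$ is fixed.
\end{enumerate}
We take ``similar'' to mean a finite characterization. For $k=0$ in (i) and for $k=2$ in (ii) the class consists of the planar tanglegrams, and Theorem~\ref{thm:CSW} is the answer.

Call a class \emph{hereditary} if it contains all induced subtanglegrams of its members. Both classes above are hereditary, because layouts restrict. A tanglegram $T\notin\mathcal C$ is a \emph{minimal excluded} tanglegram for $\mathcal C$ if $T[A]\in\mathcal C$ for every nonempty proper subset $A$ of $E$. The problem is a question about the sizes of these.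

\begin{lemma}\label{lem:hered}
Let $\mathcal C$ be hereditary. A tanglegram lies in $\mathcal C$ if and only if it contains no minimal excluded tanglegram for $\mathcal C$. Moreover, $\mathcal C$ has a finite characterization if and only if there are finitely many minimal excluded tanglegrams, and this holds if and only if their sizes are bounded.
\end{lemma}

\begin{proof}
A member of $\mathcal C$ contains only members of $\mathcal C$. If $T\notin\mathcal C$, a smallest $A$ with $T[A]\notin \mathcal C$ gives a minimal excluded tanglegram in $T$. So the minimal excluded tanglegrams characterize $\mathcal C$. Conversely, let $\mathcal F$ be a finite characterization. Each member of $\mathcal F$ contains itself and so lies outside $\mathcal C$. A minimal excluded $T$ contains a member of $\mathcal F$, which by minimality is $T$ itself. So all minimal excluded tanglegrams belong to $\mathcal F$. The last equivalence holds because there are finitely many tanglegrams of each size.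
\end{proof}

Since the two families of classes begin with the same class, one may expect the same answer for both. Which answer is less clear. We shall see that nonplanarity is a parity obstruction, a cycle of constraints that cannot all hold, and that Theorem~\ref{thm:CSW} says that a short such cycle always exists. A layout that is allowed $k$ crossings may violate $k$ constraints, and nothing obvious prevents this from destroying all short cycles while a long one survives. A long surviving cycle would need many matching edges to witness it. It turns out that this cannot happen when the number of violated constraints is bounded, as in (i), and that it does happen in (ii), where arbitrarily many crossings are free.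

\subsection*{Results}
We identify a set $D$ of unordered pairs with the graph whose vertex set is $\bigcup D$ and whose edge set is $D$; such a graph has no isolated vertices. The \emph{crossing set} of a layout is the set of pairs of matching edges that cross.

\begin{theorem}\label{thm:finite}
Let $k\ge0$, and let $\mathcal H\ne\emptyset$ be an isomorphism-closed class of finite graphs without isolated vertices, each with at most $k$ edges, that is closed under deleting edges (together with the resulting isolated vertices). Let $\mathcal C_{\mathcal H}$ be the class of tanglegrams having a layout whose crossing set lies in $\mathcal H$, and put $N=\max\{q_0,12k+10\}$. Every tanglegram not in $\mathcal C_{\mathcal H}$ has an induced subtanglegram not in $\mathcal C_{\mathcal H}$ of size at most $2N(1+N+\dots+N^k)$. Hence $\mathcal C_{\mathcal H}$ has a finite characterization.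
\end{theorem}

Taking for $\mathcal H$ all graphs without isolated vertices and with at most $k$ edges answers (i).

\begin{corollary}\label{cor:i}
For every $k\ge 0$, the class of tanglegrams with tangle crossing number at most $k$ has a finite characterization. Every minimal excluded tanglegram for this class has size at most $2N(1+N+\dots+N^k)$, where $N=\max\{q_0,12k+10\}$.
\end{corollary}

\begin{theorem}\label{thm:infinite}
For every $k\ge 3$, the class of tanglegrams having a layout without $k$ pairwise crossing matching edges has no finite characterization; it has infinitely many minimal excluded tanglegrams.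
\end{theorem}

So the answer to (i) is yes for every $k$, and in (ii) the value $k=2$ is the only one for which a finite characterization exists. The two theorems fit together: the class in (ii) is $\mathcal C_{\mathcal H}$ for the class $\mathcal H$ of graphs without isolated vertices and without a complete subgraph on $k$ vertices. This $\mathcal H$ is closed under deleting edges, so Theorem~\ref{thm:infinite} shows that the bound on the number of edges cannot be dropped from Theorem~\ref{thm:finite}.

Section~\ref{sec:signed} translates layouts into sign assignments on a signed graph. Section~\ref{sec:search} states the key fact about this graph, Proposition~\ref{prop:short}, and derives Theorem~\ref{thm:finite} from it. Section~\ref{sec:short} proves the proposition. Section~\ref{sec:chains}, which can be read directly after this introduction and Example~\ref{ex:four}, proves Theorem~\ref{thm:infinite}.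

\section{The signed graph of a tanglegram}\label{sec:signed}

In Sections~\ref{sec:signed}--\ref{sec:short} the members of $E$ are called \emph{elements}, and the word \emph{edge} is reserved for the signed graphs defined below.

\subsection*{Trees}
An element $e$ is \emph{below} a vertex $w$ of $L$ or $R$ if the leaf $e$ lies in the subtree rooted at $w$. A \emph{clade} of a tree is the set of leaves below one of its vertices; two clades of the same tree are disjoint or nested. The two \emph{sides} of an internal vertex $w$ are the clades of its children, and $\operatorname{lca}(e,f)=w$ exactly when $e$ and $f$ lie on different sides of $w$. We use the following rule constantly.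

\medskip
\noindent\textbf{The lca rule.} \emph{If $g$ is not below $w$, then all elements $e$ below $w$ have the same lowest common ancestor with $g$, namely $\operatorname{lca}(w,g)$, and it is a proper ancestor of $w$.}
\medskip

We write $(T_1,T_2)$ for the tree whose root has the child subtrees $T_1$ and $T_2$, and a leaf by its name. When such an expression is read as a layout, $T_1$ is the upper child.

\subsection*{Signed graphs}
A \emph{signed graph} is a loopless multigraph whose edges carry signs $\pm1$. The sign of a walk is the product of the signs of its edges, counted with multiplicity; a walk of length $0$ is positive. A function $\theta$ from the vertices to $\{\pm1\}$ \emph{satisfies} an edge with ends $u,v$ if $\theta(u)\theta(v)$ is its sign, and the graph is \emph{balanced} if some $\theta$ satisfies all edges. If $\theta$ does, so does $-\theta$. A \emph{cycle} is a closed walk of length at least $2$ with no repeated vertex and no repeated edge; two parallel edges form a cycle of length $2$. The length of a cycle is at most the number of vertices of the graph and at most the number of its edges.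

\begin{lemma}\label{lem:balance}
In a balanced signed graph every closed walk is positive. An unbalanced signed graph contains a negative cycle.
\end{lemma}

\begin{proof}
If $\theta$ satisfies all edges, a walk from $p$ to $q$ has sign $\theta(p)\theta(q)$, since the values at the intermediate vertices appear twice in the product. This is $1$ for $p=q$. For the second statement, choose a spanning forest and define $\theta$ along it so that all forest edges are satisfied. If the graph is unbalanced, some edge with ends $u,v$ is not satisfied. The forest path from $u$ to $v$ has sign $\theta(u)\theta(v)$, so together with this edge it forms a negative cycle.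
\end{proof}

\subsection*{Layouts as sign assignments}
Fix a reference layout of $T$. Every layout is described by a function $\theta$ from the internal vertices of $L$ and $R$ to $\{\pm1\}$, where $\theta(w)=-1$ means that the child order at $w$ is opposite to the reference. Let $e\ne f$ be elements, $u=\operatorname{lca}_L(e,f)$ and $v=\operatorname{lca}_R(e,f)$. The two sides of $u$ occupy disjoint intervals of the left line, ordered by the child order at $u$. So the left order of $e,f$ agrees with the reference exactly when $\theta(u)=1$, and the right order agrees exactly when $\theta(v)=1$.

Let $G(T)$ be the bipartite signed graph on the internal vertices of $L$ and $R$ that has, for each pair $\{e,f\}$, one edge $[e,f]$ with ends $u$ and $v$ as above, of sign $+1$ if $e,f$ do not cross in the reference layout and $-1$ if they do. We write $[e,f]=(u,v)$, always with the vertex of $L$ first, and we abbreviate the pair $\{e,f\}$ to $ef$. Whether $e,f$ cross changes exactly when one of their two orders is reversed. Therefore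
\[
\text{$e,f$ do not cross in the layout $\theta$ if and only if $\theta$ satisfies $[e,f]$.}
\]
For a set $D$ of pairs let $G(T)-D$ be obtained by deleting the edges $[e,f]$ with $ef\in D$. Then $G(T)-D$ is balanced if and only if $T$ has a layout whose crossing set is contained in $D$. In particular, $T$ is planar if and only if $G(T)$ is balanced.

For $\emptyset\neq Q\subseteq E$, take the restricted reference layout for $T[Q]$. Then $G(T[Q])$ is the subgraph of $G(T)$ formed by the edges $[e,f]$ with $e,f\in Q$, and we denote it by $G(Q)$. Any sign assignment on the vertices of $G(Q)$ extends to all internal vertices, so every layout of $T[Q]$ is the restriction of a layout of $T$.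

In this language Theorem~\ref{thm:CSW} bounds the length of a shortest negative cycle.

\begin{lemma}\label{lem:kur}
If $G(Q)$ is unbalanced, it contains a negative cycle of length at most $q_0$.
\end{lemma}

\begin{proof}
The tanglegram $T[Q]$ is nonplanar, so it contains one of the two tanglegrams of Theorem~\ref{thm:CSW}, say $T[B]$ with $B\subseteq Q$ and $|B|\le c_0$. This tanglegram contains itself and is therefore nonplanar. So $G(B)$ is unbalanced and has at most $q_0$ edges, and Lemma~\ref{lem:balance} applies.
\end{proof}

Two small facts produce most of the edges that we need.

\begin{lemma}\label{lem:splits}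
If a set $W$ is split into two nonempty parts in two ways, then some $e,f\in W$ are separated by both splits.
\end{lemma}

\begin{proof}
Let $n_{ij}$ be the number of members in part $i$ of the first split and part $j$ of the second. If no pair is separated by both, then $n_{11}n_{22}=0$ and $n_{12}n_{21}=0$. A zero among $n_{11},n_{22}$ and a zero among $n_{12},n_{21}$ fill a row or a column of the $2\times2$ table, so one of the four parts is empty.
\end{proof}

For three elements and one of the trees, two of the three lowest common ancestors coincide and the third lies strictly below them. The pair with the lower one is the \emph{cherry} of the triple in that tree.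

\begin{lemma}\label{lem:triples}
Let $e,f,g$ be distinct elements. If their cherries in $L$ and $R$ differ, the edges $[e,f],[e,g],[f,g]$ form a path. If the cherry is $ef$ in both trees, the edges $[e,g]$ and $[f,g]$ are parallel.
\end{lemma}

\begin{proof}
Two different cherries share one element, so we may name them $ef$ in $L$ and $eg$ in $R$. Let $u_1$ lie below $u_0$ and $v_1$ below $v_0$ be the lowest common ancestors that occur. Then $[e,f]=(u_1,v_0)$, $[f,g]=(u_0,v_0)$ and $[e,g]=(u_0,v_1)$, which is the path $u_1,v_0,u_0,v_1$. If the cherry is $ef$ in both trees, then $[e,g]=[f,g]=(u_0,v_0)$ as pairs of ends.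
\end{proof}

\begin{example}\label{ex:four}
Every tanglegram of size at most $3$ is planar. For size $2$ the graph $G(T)$ is a single edge. For size $3$ it is a path, or it consists of an edge $[e,f]$ and the parallel edges $[e,g],[f,g]$; in the second case $e,f$ are consecutive on both lines, so $g$ crosses both or neither, and the parallel edges have equal signs.

Now let $L=((a,b),(c,d))$ and $R=((a,c),(b,d))$, read as the reference layout. The pairs $ad$ and $bc$ are both separated by the root of $L$ and by the root of $R$, so $[a,d]$ and $[b,c]$ are parallel. The left order is $a,b,c,d$ and the right order is $a,c,b,d$, so $[b,c]$ is the only negative edge. The two parallel edges form a negative cycle: in every layout exactly one of the pairs $ad$, $bc$ crosses. This tanglegram is nonplanar and has tangle crossing number $1$.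
\end{example}

\section{From short negative walks to small obstructions}\label{sec:search}

The heart of Theorem~\ref{thm:finite} is that Lemma~\ref{lem:kur} survives the deletion of a bounded number of edges.

\begin{proposition}\label{prop:short}
Let $T$ be a tanglegram and $D$ a set of at most $k$ pairs of elements. If $G(T)-D$ is unbalanced, it contains a negative closed walk of length at most $N=\max\{q_0,12k+10\}$.
\end{proposition}

This is not a property of signed graphs in general. Take a long negative cycle and add, parallel to one of its edges, an edge of the opposite sign. The result has a negative cycle of length $2$, but after the new edge is deleted the only negative cycle is the long one. The proof in Section~\ref{sec:short} has to use the structure of the two trees.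

Given the proposition, a bounded search finds a small obstruction. A short negative closed walk avoiding $D$ says that every layout has a crossing pair outside $D$ among at most $N$ candidates. We branch over the candidates, add the chosen one to $D$, and repeat. Since at most $k$ crossings are allowed, the search has depth at most $k$.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
The class $\mathcal C_{\mathcal H}$ is hereditary: the crossing set of a restricted layout is a subset of the original crossing set, and $\mathcal H$ is closed under deleting edges. For the same reason, and since $\mathcal H\ne\emptyset$, the empty set lies in $\mathcal H$.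

Let $T\notin\mathcal C_{\mathcal H}$, and let $D\in\mathcal H$ be a set of pairs of elements. If $G(T)-D$ were balanced, $T$ would have a layout with crossing set contained in $D$, hence in $\mathcal H$. So $G(T)-D$ is unbalanced, and $|D|\le k$. By Proposition~\ref{prop:short} we can choose a negative closed walk of length at most $N$ in $G(T)-D$. Let $C_D$ be the set of pairs whose edges it uses, so that $1\le|C_D|\le N$ and $C_D\cap D=\emptyset$.

Put $\mathcal D_0=\{\emptyset\}$, and let $\mathcal D_{j+1}$ consist of the sets $D\cup\{d\}$ with $D\in\mathcal D_j$, $d\in C_D$ and $D\cup\{d\}\in\mathcal H$. Members of $\mathcal D_j$ lie in $\mathcal H$ and have exactly $j$ pairs, so $\mathcal D_{k+1}=\emptyset$, and $|\mathcal D_j|\le N^j$. Let $A$ be the set of all elements that occur in a pair of some $C_D$ with $D\in\mathcal D_0\cup\dots\cup\mathcal D_k$. Then $A\neq\emptyset$ and $|A|\le 2N(1+N+\dots+N^k)$.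

Suppose that $T[A]$ has a layout with crossing set $D'\in\mathcal H$. We show by induction on $j\le k+1$ that some $D\in\mathcal D_j$ satisfies $D\subseteq D'$; the case $j=k+1$ is the desired contradiction. For $j=0$ take $D=\emptyset$. Let $j\le k$ and $D\in\mathcal D_j$ with $D\subseteq D'$. The negative closed walk chosen for $D$ lies in $G(A)$, so the layout cannot satisfy all of its edges, and some $d\in C_D$ belongs to $D'$. Then $D\cup\{d\}\subseteq D'$, so $D\cup\{d\}\in\mathcal H$ and $D\cup\{d\}\in\mathcal D_{j+1}$.

Thus $T[A]\notin\mathcal C_{\mathcal H}$. If $T$ is a minimal excluded tanglegram, then $A=E$, which bounds its size, and Lemma~\ref{lem:hered} gives the finite characterization.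
\end{proof}

\section{Short negative walks}\label{sec:short}

This section proves Proposition~\ref{prop:short}. All definitions and statements are used also with the roles of $L$ and $R$ interchanged; we call this the \emph{mirror} version.

\subsection{The core and the special elements}\label{sub:setup}

Let $G'=G(T)-D$, let $S=\bigcup D$ be the set of \emph{special} elements, and let $P=E\setminus S$ be the \emph{core}. Then $|S|\le 2k$. If $|P|\le1$, then $|E|\le 2k+1$, so $G'$ has $2(|E|-1)\le 4k$ vertices and any negative cycle has length at most $4k\le N$. So let $|P|\ge2$. We assume
\begin{equation}\label{eq:star}\tag{$*$}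
\text{$G'$ has no negative closed walk of length at most $N$}
\end{equation}
and prove that $G'$ is balanced.

The letters $g,h,z$ denote core elements and $s,t$ special elements, also with primes and indices. We write $P+s$ for $P\cup\{s\}$ and put
\[
G_1=G(P)\cup\bigcup_{s\in S}G(P+s).
\]
Both elements of a pair in $D$ are special, so $G_1\subseteq G'$. The other edges of $G'$ come from the pairs $ss'\notin D$, which we call \emph{extra pairs}.

\begin{lemma}\label{lem:pieces}
The graphs $G(P)$ and $G(P+s)$, $s\in S$, are balanced.
\end{lemma}

\begin{proof}
They are subgraphs of $G'$, so by Lemma~\ref{lem:kur} an unbalanced one would contain a negative cycle of length at most $q_0\le N$, contrary to \eqref{eq:star}.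
\end{proof}

This is the only use of Theorem~\ref{thm:CSW}, and for $k=0$ it finishes the proof. In general $G'$ is a union of balanced pieces that overlap in $G(P)$, together with the edges of the extra pairs. A union of balanced graphs need not be balanced, because the sign assignment on $G(P)$ is unique only up to one sign for each component, and different special elements may demand different choices. The following example shows this in the smallest setting.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75, every node/.style={font=\small}]
\foreach \y/\n in {4/g,3/s,2/h,1/z,0/{s'}} {\fill (0,\y) circle (2pt); \node[above] at (0,\y) {$\n$};}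
\foreach \y/\n in {4/g,3/h,2/{s'},1/z,0/s} {\fill (2.4,\y) circle (2pt); \node[above] at (2.4,\y) {$\n$};}
\draw[thick] (0,4)--(2.4,4) (0,3)--(2.4,0) (0,2)--(2.4,3) (0,1)--(2.4,1) (0,0)--(2.4,2);
\draw (0,4)--(-0.7,3.5)--(0,3) (-0.7,3.5)--(-1.4,2.75)--(0,2) (0,1)--(-0.7,0.5)--(0,0) (-1.4,2.75)--(-2.1,1.6)--(-0.7,0.5);
\draw (2.4,3)--(3.1,2.5)--(2.4,2) (2.4,4)--(3.8,3.25)--(3.1,2.5) (2.4,1)--(3.1,0.5)--(2.4,0) (3.8,3.25)--(4.5,1.9)--(3.1,0.5);
\node[above left] at (-0.7,3.5) {$u_2$}; \node[left] at (-1.4,2.75) {$u_1$};
\node[below left] at (-0.7,0.5) {$u_3$}; \node[left] at (-2.1,1.6) {$u_0$};
\node[below right] at (3.1,2.5) {$v_2$}; \node[above right] at (3.8,3.25) {$v_1$};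
\node[below right] at (3.1,0.5) {$v_3$}; \node[right] at (4.5,1.9) {$v_0$};
\node (u1) at (8,4) {$u_1$}; \node (v1) at (10.5,4) {$v_1$};
\node (v0) at (8,2) {$v_0$}; \node (u0) at (10.5,2) {$u_0$};
\node (u2) at (6.4,0.9) {$u_2$}; \node (u3) at (8,0) {$u_3$};
\node (v2) at (12.1,0.9) {$v_2$}; \node (v3) at (10.5,0) {$v_3$};
\draw (u1)--node[above]{$gh$}(v1); \draw (v1)--node[right]{$s'g$}(u0);
\draw[dashed] (u1)--node[left]{$sh$}(v0);
\draw (v0) to[bend left=20] node[above]{$gz$} (u0); \draw (v0) to[bend right=20] node[below]{$hz$} (u0);
\draw (v0)--node[above left]{$sg$}(u2); \draw[dashed] (v0)--node[left,pos=0.7]{$s'z$}(u3);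
\draw (u0)--node[above right]{$s'h$}(v2); \draw[dashed] (u0)--node[right,pos=0.7]{$sz$}(v3);
\end{tikzpicture}
\caption{Left: the tanglegram with $L=(((g,s),h),(z,s'))$ and $R=((g,(h,s')),(z,s))$ in its reference layout. Right: its signed graph with the edge of the pair $ss'$ deleted. Each edge joins the two lowest common ancestors of the pair that labels it; dashed edges are negative and correspond to crossing pairs. The $4$-cycles through $u_1,v_1,u_0,v_0$ are negative.}\label{fig:five}
\end{figure}

\begin{example}\label{ex:five}
Let $T$ be the tanglegram of Figure~\ref{fig:five} and $D=\{ss'\}$, so $P=\{g,h,z\}$. The graph $G(P)$ has two components, the edge $[g,h]=(u_1,v_1)$ and the positive parallel edges $[g,z],[h,z]$ between $u_0$ and $v_0$. The reason is that $X=\{g,h\}$ is a clade of both trees of $T[P]$: it can be turned upside down on both lines without affecting $z$. A layout of $T[P]$ without crossings has $\theta(u_1)=\theta(v_1)=\varphi_1$ and $\theta(u_0)=\theta(v_0)=\varphi_0$, where $\varphi_0$ and $\varphi_1$ are free.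

The element $s$ sits between $g$ and $h$ in $L$ and away from them in $R$, so the negative edge $[s,h]=(u_1,v_0)$ ties the two components together and demands $\varphi_1\varphi_0=-1$. The element $s'$ does the mirror thing, and the positive edge $[s',g]=(u_0,v_1)$ demands $\varphi_0\varphi_1=1$. The other edges at $s$ and $s'$ end in vertices of degree one, so $G(P+s)$ and $G(P+s')$ are balanced. Their union $G'$ is not. Contracting each component of $G(P)$ to a point leaves two parallel ties of opposite sign, and expanding the points again gives the negative closed walk $u_1,v_0,u_0,v_1,u_1$ of length $4$.
\end{example}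

The general proof follows this pattern. The components of $G(P)$ are indexed by common clades, called modules, which form a tree (\S\ref{sub:modules}). The constraints imposed by one special element are generated by short walks, called ties, each of which belongs to one module and links only that module's component, the component of its parent, and boundedly many further vertices (\S\ref{sub:ties}). An extra pair either imposes nothing new or is a tie of the same kind (\S\ref{sub:extra}). So the ties at one module form a signed graph of bounded size, which is balanced by \eqref{eq:star}, and these graphs are glued along the tree of modules, so that local solutions combine (\S\ref{sub:local}). Vertices with only special elements below them can be bypassed (\S\ref{sub:bare}).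

One difficulty is invisible in the example: we have no bound on the diameter of a component of $G(P)$, so expanding a contracted component might produce a long walk. Two observations remove it. The ties at a module enter each component at only two vertices, and these are close. Wherever a long walk inside a component is needed, it stays within a single graph $G(P+s)$, where Lemma~\ref{lem:pieces} applies whatever the length.

\subsection{Modules and the components of $G(P)$}\label{sub:modules}

The \emph{trace} $P(w)$ of a vertex $w$ of $L$ or $R$ is the set of core elements below $w$. An internal vertex is a \emph{core vertex} if both of its children have nonempty trace, an \emph{attachment vertex} if exactly one has, and \emph{bare} if none has. Core and attachment vertices are \emph{anchored}. The core vertices are the internal vertices of $T[P]$, that is, the vertices of $G(P)$, and a core vertex $w$ is the lowest common ancestor of $P(w)$.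

The clades of the left tree of $T[P]$, or \emph{left clades}, are the nonempty traces of vertices of $L$. Let $X=P(w)$ be a left clade. We use two properties.
\begin{enumerate}
\item[(C1)] If $W\subseteq X$ and $|W|\ge2$, then $P(\operatorname{lca}_L(W))\subseteq X$, because $\operatorname{lca}_L(W)$ is $w$ or lies below $w$.
\item[(C2)] If $z\in P\setminus X$, then $\operatorname{lca}_L(g,z)$ is the same core vertex for all $g\in X$, by the lca rule at $w$. We denote it by $\operatorname{lca}_L(X,z)$.
\end{enumerate}

A \emph{module} is a subset of $P$ that is both a left clade and a right clade. The singletons and $P$ are modules. Two modules are disjoint or nested, so the modules containing a given element form a chain, every nonempty subset of $P$ lies in a smallest module, and every module $X\ne P$ has a \emph{parent}, the smallest module properly containing it. For an anchored vertex $w$ let $\mu(w)$ be the smallest module containing $P(w)$. For a module $X$ with $|X|\ge2$ put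
\[
\ell_X=\operatorname{lca}_L(X),\qquad r_X=\operatorname{lca}_R(X),\qquad C^0_X=\{w: w\text{ is a core vertex and }\mu(w)=X\}.
\]
By (C1), $P(\ell_X)=P(r_X)=X$. The sets $C^0_X$ partition the core vertices.

\begin{lemma}\label{lem:components}
Both ends of every edge of $G(P)$ lie in the same set $C^0_X$. For every module $X$ with $|X|\ge2$, the vertices $\ell_X,r_X$ lie in $C^0_X$ and are adjacent in $G(P)$, and any two vertices of $C_X^0$ are joined by a walk in $G(P)$.
\end{lemma}

\begin{proof}
Let $[g,h]=(u,v)$. By (C1), a module contains $g$ and $h$ if and only if it contains $P(u)$, and also if and only if it contains $P(v)$. So $\mu(u)=\mu(v)$. Since $\ell_X$ and $r_X$ are core vertices with trace $X$, they lie in $C^0_X$. Each of them splits $X$ into two nonempty parts, and a pair $gh$ separated by both splits (Lemma~\ref{lem:splits}) has $[g,h]=(\ell_X,r_X)$.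

It remains to connect each $w\in C^0_X$ in $L$ to $\ell_X$; the mirror argument connects the vertices in $R$ to $r_X$. Let $W=P(w)$. If $W$ is a module, then $W=X$ and $w=\operatorname{lca}_L(W)=\ell_X$. Otherwise let $v=\operatorname{lca}_R(W)$. Then $P(v)\supsetneq W$, since otherwise the left clade $W$ would also be a right clade, and $P(v)\subseteq X$ by (C1). Both $w$ and $v$ split $W$ into two nonempty parts, so $w$ and $v$ are adjacent by Lemma~\ref{lem:splits}. Take $h\in P(v)\setminus W$ and $g\in W$ on the side of $v$ not containing $h$. Then $[g,h]=(w',v)$, where $w'$ is a proper ancestor of $w$ by the lca rule. So $w,v,w'$ is a walk in $G(P)$, and $w'\in C^0_X$ by the first statement. Repeating the step with $w'$ in place of $w$, we climb in $L$ and stop at a vertex whose trace is a module, which is $\ell_X$.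
\end{proof}

So the sets $C^0_X$ are the vertex sets of the components of $G(P)$. The pair $\ell_X,r_X$ is where ties will leave the component of $X$ upward. We now locate where they arrive in the component of the parent.

Let $X\ne P$ be a module. The vertices of $L$ whose trace contains $X$ form a path ending at the root. Let $\ell^+_X$ be the lowest of them whose trace \emph{properly} contains $X$, and define $r^+_X$ in $R$ in the same way. Thus
\begin{equation}\label{eq:above}
\text{a vertex of $R$ whose trace properly contains $X$ is $r_X^+$ or a proper ancestor of $r^+_X$,}
\end{equation}
and the mirror statement holds. The lowest vertex on the path has trace exactly $X$, so $\ell_X^+$ has a child on the path, this child has trace $X$, and the other child has the nonempty trace $P(\ell^+_X)\setminus X$. Hence $\ell^+_X$ is a core vertex and $\operatorname{lca}_L(X,z)=\ell^+_X$ for all $z\in P(\ell^+_X)\setminus X$. Fix elements $z^L_X\in P(\ell^+_X)\setminus X$ and $z^R_X\in P(r^+_X)\setminus X$, and put $\ell^*_X=\operatorname{lca}_L(X,z^R_X)$ and $r^*_X=\operatorname{lca}_R(X,z_X^L)$. Then for every $g\in X$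
\begin{equation}\label{eq:exit}
[g,z^R_X]=(\ell^*_X,r^+_X),\qquad [g,z^L_X]=(\ell^+_X,r^*_X).
\end{equation}

\begin{lemma}\label{lem:upper}
Let $X\ne P$ be a module with parent $Y$. Then $\ell^+_X,r^+_X\in C^0_Y$, and these two vertices are joined by a walk of length at most $3$ in $G(P)$.
\end{lemma}

\begin{proof}
We drop the index $X$. The set $Y$ is the trace of a vertex of $L$ and properly contains $X$, so $P(\ell^+)\subseteq Y$ by the mirror of \eqref{eq:above}. A module containing $P(\ell^+)$ properly contains $X$ and hence contains $Y$. So $\mu(\ell^+)=Y$, and by the mirror argument $\mu(r^+)=Y$.

If $\ell^*=\ell^+$ or $r^*=r^+$, then $\ell^+$ and $r^+$ are adjacent by \eqref{eq:exit}. Otherwise \eqref{eq:above} shows that $\ell^*$ is a proper ancestor of $\ell^+$ and $r^*$ is a proper ancestor of $r^+$. Then $z^R$ is not below $\ell^+$, while $z^L$ and the elements of $X$ are, and the lca rule gives $\operatorname{lca}_L(z^L,z^R)=\operatorname{lca}_L(X,z^R)=\ell^*$. The mirror argument gives $\operatorname{lca}_R(z^L,z^R)=r^*$. So $[z^L,z^R]=(\ell^*,r^*)$, and $r^+,\ell^*,r^*,\ell^+$ is a walk in $G(P)$.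
\end{proof}

\subsection{Attachment vertices, clusters and ties}\label{sub:ties}

We now describe the edges $[s,g]$. For $s\in S$ let $a_s$ be the lowest anchored ancestor of $s$ in $L$, and $A_s=P(a_s)$, a left clade. The side of $a_s$ containing $s$ has no core element, so $a_s$ is an attachment vertex. Define $b_s$ and $B_s=P(b_s)$ in $R$ in the same way. An attachment vertex of $L$ equals $a_s$ exactly for the elements $s$ on its side without core elements. So every attachment vertex of $L$ is some $a_s$, and each tree has at most $|S|$ attachment vertices. For $g\in P$,
\begin{equation}\label{eq:sg}
\operatorname{lca}_L(s,g)=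
\begin{cases}
a_s & \text{if } g\in A_s,\\
\operatorname{lca}_L(A_s,g), \text{ a core vertex,} & \text{if } g\notin A_s,
\end{cases}
\end{equation}
where the second case is the lca rule at $a_s$. In particular, the vertices of $G(P+s)$ other than $a_s$ and $b_s$ are core vertices.

An attachment vertex $a$ whose trace is a module $X$ is a \emph{top vertex} of $X$, and $\tau(X)$ is the set of these; $|\tau(X)|\le 2|S|\le4k$. An attachment vertex whose trace is not a module is an \emph{inner} attachment vertex. For a module $X$ with $|X|\ge2$ let $C_X$ consist of $C^0_X$ and the inner attachment vertices $a$ with $\mu(a)=X$. An inner attachment vertex has at least two elements in its trace, because singletons are modules. So the anchored vertices are partitioned into \emph{clusters}: the sets $C_X$ with $|X|\ge2$, and the singletons $\{a\}$ for top vertices $a$.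

The next lemma justifies putting an inner attachment vertex into $C_X$: every special element attached there binds it to $C^0_X$, and always with the same sign.

\begin{lemma}\label{lem:inner}
Let $a$ be an inner attachment vertex of $L$ with trace $A$ and $\mu(a)=X$. There is an element $h_a\in P\setminus A$ below $\operatorname{lca}_R(A)$. Fix one and put $w_a=\operatorname{lca}_L(A,h_a)$. Then $w_a\in C^0_X$, and for every $s$ with $a_s=a$ there is a walk $\omega_{a,s}$ of length $2$ from $a$ to $w_a$ in $G(P+s)$. All these walks have the same sign $\varepsilon_a$.
\end{lemma}

\begin{proof}
Let $v_A=\operatorname{lca}_R(A)$. If $P(v_A)=A$, the left clade $A$ would be a module; so $h=h_a$ exists. Choose $g_1\in A$ on the side of $v_A$ not containing $h$. Then $[g_1,h]=(w_a,v_A)$. By (C1) a module contains $A$ if and only if it contains $P(v_A)$, so $v_A\in C^0_X$, and $w_a\in C^0_X$ by Lemma~\ref{lem:components}.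

Let $a_s=a$, so $A_s=A$. If $s$ is below $v_A$, choose $g\in A$ on the side of $v_A$ not containing $s$. Then $[s,g]=(a,v_A)$ by \eqref{eq:sg}, and $a,v_A,w_a$ is the required walk. If $s$ is not below $v_A$, then $g_1$ and $h$ have the same lowest common ancestor $v$ with $s$ in $R$. By \eqref{eq:sg}, $[s,g_1]=(a,v)$ and $[s,h]=(w_a,v)$, and $a,v,w_a$ is the required walk. Two such walks form a closed walk of length $4\le N$ in $G'$, which is positive by \eqref{eq:star}.
\end{proof}

We fix $h_a$, $w_a$ and the walks $\omega_{a,s}$ for all inner attachment vertices of both trees.

Which clusters a special element links depends on where it is attached relative to the modules. For a module $X$ we say that $s$ is \emph{inside} $X$ in $L$ if $A_s\subsetneq X$, \emph{on top of} $X$ in $L$ if $A_s=X$, and \emph{outside} $X$ in $L$ if $A_s\not\subseteq X$. In $R$ we use $B_s$. If $s$ is not outside $X$ in $L$, it is inside every larger module in $L$; and $s$ is never outside $P$.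

\begin{lemma}\label{lem:position}
Let $X$ be a module and $s\in S$.
\begin{enumerate}
\item[(a)] If $s$ is not outside $X$ in $L$ and $z\in P\setminus X$, then $\operatorname{lca}_L(s,z)=\operatorname{lca}_L(X,z)$.
\item[(b)] If $s$ is inside $X$ in $L$, then $|X|\ge2$ and $\operatorname{lca}_L(s,g)=\ell_X$ for some $g\in X$.
\item[(c)] If $s$ is outside $X$ in $R$, then $X\neq P$, and $\operatorname{lca}_R(s,g)$ is the same vertex for all $g\in X$. This vertex, denoted $\operatorname{lca}_R(s,X)$, is $r^+_X$ or a proper ancestor of $r_X^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Here $z\notin A_s\subseteq X$, so by \eqref{eq:sg} both sides equal $\operatorname{lca}_L(h,z)$ for $h\in A_s$.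

(b) From $\emptyset\ne A_s\subsetneq X$ we get $|X|\ge2$. The vertices $a_s$ and $\ell_X$ have a common descendant, so one is an ancestor of the other or they are equal. Since $A_s\not\supseteq X$, the vertex $a_s$ lies strictly below $\ell_X$. Take $g\in X$ on the side of $\ell_X$ not containing $s$.

(c) The right clades $B_s$ and $X$ are nested or disjoint, so $B_s\supsetneq X$ or $B_s\cap X=\emptyset$. By the mirror of \eqref{eq:sg}, $\operatorname{lca}_R(s,g)$ equals $b_s$ in the first case and $\operatorname{lca}_R(h,g)=\operatorname{lca}_R(X,h)$ for $h\in B_s$ in the second. Neither depends on $g$. In both cases the trace properly contains $X$, and \eqref{eq:above} applies.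
\end{proof}

\begin{lemma}[ties]\label{lem:ties}
Let $X$ be a module and $s\in S$. In each of the following cases $G(P+s)$ contains a walk of length at most $3$ with the stated ends.
\begin{enumerate}
\item[(T1)] $s$ is inside $X$ in $L$ and outside $X$ in $R$: from $\ell_X$ to $r^+_X$.
\item[(T2)] $s$ is on top of $X$ in $L$ and outside $X$ in $R$: from $a_s$ to $r^+_X$.
\item[(T3)] $s$ is on top of $X$ in $L$ and inside $X$ in $R$: from $a_s$ to $r_X$.
\item[(T4)] $s$ is on top of $X$ in both trees: from $a_s$ to $b_s$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (T1) and (T2) let $v=\operatorname{lca}_R(s,X)$. In (T1), Lemma~\ref{lem:position}(b) gives $g\in X$ with $[s,g]=(\ell_X,v)$. In (T2), $[s,g]=(a_s,v)$ for every $g\in X=A_s$. If $v=r^+_X$ we are done. Otherwise $v$ is a proper ancestor of $r^+_X$, so $s$ is not below $r_X^+$, whereas $z=z^R_X$ and the elements of $X$ are. The lca rule gives $\operatorname{lca}_R(s,z)=v$, and Lemma~\ref{lem:position}(a) gives $\operatorname{lca}_L(s,z)=\ell^*_X$. So $[s,z]=(\ell^*_X,v)$, and with \eqref{eq:exit} we continue along $v,\ell^*_X,r^+_X$.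

In (T3), the mirror of Lemma~\ref{lem:position}(b) gives $g\in X=A_s$ with $[s,g]=(a_s,r_X)$. In (T4), $[s,g]=(a_s,b_s)$ for every $g\in X$.
\end{proof}

For every module $X$, every $s\in S$, and the case of (T1)--(T4) or their mirror versions that applies, if any, we fix one such walk and call it a \emph{tie at $X$}. In the cases (T2)--(T4) the end $a_s$ lies in $\tau(X)$, and in (T4) so does $b_s$.

\subsection{Extra pairs with anchored ends}\label{sub:extra}

The edge of an extra pair lies in no graph $G(P+s)$, so Lemma~\ref{lem:pieces} says nothing about it. We show that it either lies on a short closed walk with $G_1$, in which case \eqref{eq:star} determines its sign, or behaves like a tie at a single module.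

\begin{lemma}\label{lem:extra}
Let $ss'$ be an extra pair with $[s,s']=(u,v)$, where $u$ and $v$ are anchored. Then one of the following holds.
\begin{enumerate}
\item[(a)] The vertices $u$ and $v$ are joined by a walk of length at most $3$ in $G_1$.
\item[(b)] There is a module $X$ such that the following statement or its mirror version holds: $u\in\tau(X)$, and either $v\in\tau(X)$, or $X\ne P$ and $v$ is joined to $r^+_X$ by a walk of length $0$ or $2$ in $G_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $U=P(u)$, and let $U_1$ and $U_2$ be the core elements on the side of $u$ containing $s$ and $s'$, respectively. Define $V=P(v)$, $V_1$, $V_2$ in the same way. Both $U$ and $V$ are nonempty. If $g\in U_1\cap V_1$, then $[s',g]=(u,v)$, and if $g\in U_2\cap V_2$, then $[s,g]=(u,v)$; in both cases (a) holds. So let $U_1\cap V_1=U_2\cap V_2=\emptyset$.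

\emph{Case 1: there are $g\in U\setminus V$ and $g'\in V\setminus U$.} Let $u^+=\operatorname{lca}_L(u,g')$ and $v^+=\operatorname{lca}_R(v,g)$. By the lca rule $[g,g']=(u^+,v^+)$. Let $t\in\{s,s'\}$ be the element on the side of $u$ not containing $g$. It is below $v$, so $[t,g]=(u,v^+)$. Let $t'\in\{s,s'\}$ be the element on the side of $v$ not containing $g'$. It is below $u$, so $[t',g']=(u^+,v)$. The walk $u,v^+,u^+,v$ gives (a).

\emph{Case 2: $U\subseteq V$ or $V\subseteq U$.} Passing to the mirror version if necessary, let $U\subseteq V$. Then $U=(U_1\cap V_2)\cup(U_2\cap V_1)$. If there are $g\in U_1\cap V_2$ and $h\in U_2\cap V_1$, then $[g,h]=(u,v)$ and (a) holds. Otherwise, after interchanging $s$ and $s'$ if necessary, $U=U_2\cap V_1$. So $U_1=\emptyset$, $u=a_s$ is an attachment vertex with trace $U$, and $U\subseteq V_1$. Let $c$ be the child of $v$ whose side contains $s$; all of $U$ is below $c$, and $s'$ is on the other side of $v$.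

Suppose that $U$ is not a module, so that $u$ is an inner attachment vertex. The vertex $\operatorname{lca}_R(U)$ is $c$ or lies below $c$, so $h_u$ is below $c$ and $\operatorname{lca}_R(s',h_u)=v$. In $L$, the element $s'$ is below $u$ and $h_u$ is not, so $\operatorname{lca}_L(s',h_u)=\operatorname{lca}_L(U,h_u)=w_u$. Thus $[s',h_u]=(w_u,v)$, and $\omega_{u,s}$ followed by this edge gives (a).

Suppose that $U=X$ is a module, so that $u\in\tau(X)$. If $V=X$, then $V_1=X$ and $V_2=\emptyset$, so $v\in\tau(X)$. If $V\supsetneq X$, then $X\ne P$, and by \eqref{eq:above} either $v=r^+_X$, or $v$ is a proper ancestor of $r^+_X$. In the second case $r^+_X$ has the elements of $X$ below it, so it is $c$ or lies below $c$. Then $z=z^R_X$ is below $c$ and $\operatorname{lca}_R(s',z)=v$. In $L$, the element $s'$ is below $u$ and $z$ is not, so $\operatorname{lca}_L(s',z)=\operatorname{lca}_L(X,z)=\ell^*_X$. Thus $[s',z]=(\ell^*_X,v)$, and \eqref{eq:exit} gives the walk $v,\ell^*_X,r^+_X$. In all cases (b) holds.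
\end{proof}

For every extra pair with anchored ends for which (a) fails, fix a module $X$ as in (b). The edge $[s,s']$, traversed from $u$ to $v$ and followed by the walk from $v$ to $r^+_X$ if there is one, is also called a \emph{tie at $X$}; likewise in the mirror case. Collecting Lemmas~\ref{lem:components}, \ref{lem:upper}, \ref{lem:ties} and~\ref{lem:extra}, we have the following description. Let $X$ be a module, with parent $Y$ if $X\neq P$.
\begin{quote}
Every tie at $X$ is a walk of length at most $3$ in $G'$ whose ends lie in two different clusters among $C_X$, $C_Y$ and $\{a\}$, $a\in\tau(X)$. An end in $C_X$ is $\ell_X$ or $r_X$, and an end in $C_Y$ is $\ell^+_X$ or $r^+_X$.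
\end{quote}

\subsection{Local graphs and the sign assignment}\label{sub:local}

By Lemma~\ref{lem:pieces} some $\theta_0$ on the core vertices satisfies all edges of $G(P)$. Extend it to all anchored vertices by $\theta_0(a)=\varepsilon_a\theta_0(w_a)$ for inner attachment vertices $a$ and $\theta_0(a)=1$ for top vertices. We shall correct $\theta_0$ by one sign for each cluster, and the ties tell us how.

For a module $X$, with parent $Y$ if $X\ne P$, the \emph{local graph} $Q_X$ is the signed graph whose vertices are the clusters $C_X$ (if $|X|\ge2$), $C_Y$ (if $X\ne P$) and $\{a\}$ for $a\in\tau(X)$. For each tie $\omega$ at $X$ with ends $p,q$ it has an edge between the clusters of $p$ and $q$ with sign $\operatorname{sgn}(\omega)\theta_0(p)\theta_0(q)$. It has no loops and at most $4k+2$ vertices; here the bound $|D|\le k$ enters.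

In Example~\ref{ex:five} take $X=\{g,h\}$ and $\theta_0=1$. Then $C_X=\{u_1,v_1\}$, $C_P=\{u_0,v_0\}$ and $\tau(X)=\emptyset$. We have $A_s=\{g\}$ and $B_s=\{z\}$, and the tie (T1) is the edge $[s,h]$; we have $B_{s'}=\{h\}$ and $A_{s'}=\{z\}$, and the mirror tie is the edge $[s',g]$. So $Q_X$ is a negative cycle of length $2$, and it expands to the short negative walk found there. The next proof is this expansion in general.

\begin{lemma}\label{lem:local}
Every local graph $Q_X$ is balanced.
\end{lemma}

\begin{proof}
Otherwise $Q_X$ has a negative cycle, of length $n\le4k+2$. Let $\omega_1,\dots,\omega_n$ be the corresponding ties, oriented along the cycle, with $\omega_i$ running from $p_i$ to $q_i$; indices are taken modulo $n$. The vertices $q_i$ and $p_{i+1}$ lie in the same cluster, and each cluster occurs at most once. If $q_i=p_{i+1}$, join them by the walk of length $0$; this always happens at a cluster $\{a\}$. If $q_i\ne p_{i+1}$, then they are $\ell_X,r_X$ or $\ell^+_X,r^+_X$, and we join them in $G(P)$ by a walk of length $1$ (Lemma~\ref{lem:components}) or at most $3$ (Lemma~\ref{lem:upper}). In every case the joining walk has sign $\theta_0(q_i)\theta_0(p_{i+1})$. The resulting closed walk in $G'$ has sign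
\[
\prod_{i}\operatorname{sgn}(\omega_i)\cdot\prod_i\theta_0(q_i)\theta_0(p_{i+1})=\prod_i\operatorname{sgn}(\omega_i)\theta_0(p_i)\theta_0(q_i)=-1
\]
and length at most $3(4k+2)+1+3=12k+10\le N$, contrary to \eqref{eq:star}.
\end{proof}

We now choose a sign $\varphi$ for each cluster so that all local graphs are satisfied. Put $\varphi(C_P)=1$ and process the modules in order of decreasing size. The cluster $C_X$ occurs only in $Q_X$ and in the local graphs of the modules with parent $X$, which are processed later, and the clusters $\{a\}$ with $a\in\tau(X)$ occur only in $Q_X$. So when $X$ is processed, exactly one vertex of $Q_X$ has a value, namely $C_Y$, or $C_P$ if $X=P$. Take an assignment satisfying $Q_X$, multiply it by $-1$ if it disagrees with $\varphi$ at that vertex, and use it to define $\varphi$ on the other vertices of $Q_X$.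

For an anchored vertex $w$ in the cluster $C$ put $\theta(w)=\theta_0(w)\varphi(C)$. A walk in $G'$ from $p$ to $q$, with $p$ and $q$ anchored, is \emph{good} if its sign is $\theta(p)\theta(q)$. Reversals and concatenations of good walks are good, and a good closed walk is positive. The following walks are good:
\begin{itemize}
\item the edges of $G(P)$ and the walks $\omega_{a,s}$, because both ends lie in one cluster, so that $\theta(p)\theta(q)=\theta_0(p)\theta_0(q)$;
\item all ties, because $\varphi$ satisfies the local graphs.
\end{itemize}

It remains to see that these walks generate all constraints among anchored vertices. Every edge of $G_1$ has a core element below both ends, so its ends are anchored.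

\begin{lemma}\label{lem:good1}
Every edge of $G_1$ is good.
\end{lemma}

\begin{proof}
Consider an edge $[s,g]=(x,y)$. It suffices to find a good walk from $x$ to $y$ \emph{inside $G(P+s)$}, of any length: this graph is balanced, so the walk and the edge have the same sign. Let $\{g\}=X_0\subsetneq X_1\subsetneq\dots\subsetneq P$ be the chain of all modules containing $g$, so $X_{j+1}$ is the parent of $X_j$. Let $i$ be minimal such that $s$ is not outside $X_i$ in $L$, and let $i'$ be minimal such that $s$ is not outside $X_{i'}$ in $R$.

\emph{The cluster of $x$.} If $s$ is on top of $X_i$ in $L$, then $g\in A_s$ and $x=a_s\in\tau(X_i)$. We claim that if $s$ is inside $X_i$ in $L$, then $x\in C_{X_i}$. The vertex $x$ is an anchored ancestor of $s$, so $P(x)\supseteq A_s\cup\{g\}$. Also $P(x)\subseteq X_i$: if $g\in A_s$, then $P(x)=A_s$, and otherwise $x=\operatorname{lca}_L(h,g)$ with $h\in A_s$, where $g,h\in X_i$, and (C1) applies. The module $\mu(x)$ contains $g$, so $\mu(x)=X_j$ with $j\le i$; it contains $A_s$, so $j\ge i$. Hence $\mu(x)=X_i$. If $x$ is a core vertex, then $x\in C^0_{X_i}$. Otherwise $x=a_s$; its trace is properly contained in $\mu(x)$ and is therefore not a module, so $x$ is an inner attachment vertex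 in $C_{X_i}$. The mirror statements hold for $y$ and $X_{i'}$.

\emph{Moving inside a cluster.} Let $X$ be a module with $|X|\ge2$, and let $p,q\in C_X$ each be a core vertex or one of $a_s,b_s$. Then $p$ and $q$ are joined by a good walk in $G(P+s)$: go from $a_s$ or $b_s$ to $C^0_X$ along the walk of Lemma~\ref{lem:inner} that belongs to $s$, and use Lemma~\ref{lem:components} within $C^0_X$. This applies to $x$, $y$ and the ends of the ties of $s$.

By mirror symmetry let $i\le i'$, and write $X=X_{i'}$. All ties below are ties of $s$ of types (T1)--(T4), so they lie in $G(P+s)$.

\emph{Case $i=i'$.} If $s$ is inside $X$ in both trees, then $x,y\in C_X$ and we move inside $C_X$. If $s$ is on top in $L$ and inside in $R$, then (T3) leads from $x=a_s$ to $r_X$, and we move inside $C_X$ to $y$; the mirror argument covers the opposite case. If $s$ is on top in both trees, (T4) leads from $x=a_s$ to $y=b_s$.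

\emph{Case $i<i'$.} For $i\le j<i'$ the element $s$ is outside $X_j$ in $R$. In $L$ it is inside $X_j$ for $j>i$, and inside or on top for $j=i$. If $s$ is on top of $X_i$ in $L$, then (T2) leads from $x=a_s$ to $r^+_{X_i}$. If it is inside, we move inside $C_{X_i}$ from $x$ to $\ell_{X_i}$, and (T1) leads to $r^+_{X_i}$. In both cases we reach a core vertex of $C_{X_{i+1}}$. For $i<j<i'$ we move inside $C_{X_j}$ to $\ell_{X_j}$ and follow (T1) to $r^+_{X_j}\in C_{X_{j+1}}$. In this way we reach a core vertex of $C_X$. If $s$ is inside $X$ in $R$, then $y\in C_X$ and we move to $y$. If $s$ is on top of $X$ in $R$, then $y=b_s$; since $s$ is inside $X$ in $L$, we move to $\ell_X$ and follow the mirror of (T3) backward to $b_s$.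
\end{proof}

\begin{lemma}\label{lem:good2}
Every edge of $G'$ with anchored ends is good.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:good1} only edges $[s,s']=(u,v)$ of extra pairs remain, and all walks in $G_1$ are good. If Lemma~\ref{lem:extra}(a) holds, the edge and the walk in $G_1$ form a closed walk of length at most $4$ in $G'$. It is positive by \eqref{eq:star}, so the edge has the sign of a good walk from $u$ to $v$. Otherwise the edge is the first edge of a tie, which is good, and the rest of the tie is a walk in $G_1$, possibly of length $0$. The tie followed by the reversal of this rest is a good walk from $u$ to $v$ or from $v$ to $u$ with the sign of the edge.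
\end{proof}

\subsection{Bypassing the bare vertices}\label{sub:bare}

If an edge of $G'$ has a bare end, both elements of its pair are below that end, so the pair is extra. A bare vertex is an internal vertex of $T[S]$, so there are no bare vertices if $S=\emptyset$ and at most $2|S|-2$ otherwise. We do not extend $\theta$ to them. Since they are few, an excursion through them is short, and it is enough to find a short substitute in $G_1$.

\begin{lemma}\label{lem:bypass}
Let $p_0,p_1,\dots,p_n$ with $n\ge2$ be the vertices of a walk in $G'$ in which $p_0,p_n$ are anchored and $p_1,\dots,p_{n-1}$ are bare. Then $p_0$ and $p_n$ are joined by a walk of length at most $2|S|+1$ in $G_1$.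
\end{lemma}

\begin{proof}
Let $\pi_i$ be the pair whose edge joins $p_{i-1}$ to $p_i$ in the walk. Each such edge has a bare end, so $\Pi=\pi_1\cup\dots\cup\pi_n\subseteq S$. For $1\le i\le n-1$ let $\Pi_i=\pi_i\cup\pi_{i+1}$. These sets cover $\Pi$, and $\Pi_i\cap\Pi_{i+1}\supseteq\pi_{i+1}\neq\emptyset$. All elements of $\Pi_i$ are below $p_i$ and no core element is. By the lca rule:
\begin{equation}\label{eq:twins}
\text{in the tree containing $p_i$, all $t\in\Pi_i$ have the same lca with any given $h\in P$.}
\end{equation}
For $h\in P$ let $F_h\subseteq G_1$ be the graph formed by the edges $[t,h]$, $t\in\Pi$. By \eqref{eq:twins} the edges with $t\in\Pi_i$ share a vertex, so $F_h$ is connected. It has at most $|S|$ edges.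

Choose $g\in P(p_0)$ and $g'\in P(p_n)$. The two elements of $\pi_1$ lie on different sides of $p_0$, so one of them, $t$, is on the side not containing $g$, and $p_0$ is an end of $[t,g]$. Thus $p_0$ is a vertex of $F_g$, and in the same way $p_n$ is a vertex of $F_{g'}$. If $g=g'$, a path in $F_g$ suffices. Let $g\ne g'$. Suppose that for some $t\in\Pi$ the edges $[t,g]$ and $[t,g']$ lie in one component of $G(\{t,g,g'\})$. This graph is contained in the union of $F_g$, $F_{g'}$ and $[g,g']$, which has at most $2|S|+1$ edges, so $p_0$ and $p_n$ are joined by a path in that union.

We show that such a $t$ exists. Suppose not. By Lemma~\ref{lem:triples}, for every $t\in\Pi$ the triple $t,g,g'$ has the same cherry in both trees, and this cherry is not $gg'$. Say that $t$ has \emph{type} $g$ if the cherry is $tg$ and type $g'$ if it is $tg'$. The type can be read off in either tree from the positions of $\operatorname{lca}(t,g)$ and $\operatorname{lca}(t,g')$, so by \eqref{eq:twins} all elements of $\Pi_i$ have the same type, and hence all elements of $\Pi$ do. Reversing the walk interchanges $g$ and $g'$, so we may assume that the type is $g$. Work in the tree containing $p_n$, and write $\pi_n=\{s,s'\}$ with $s'$ on the same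 side of $p_n$ as $g'$. Then $\operatorname{lca}(s,g')=p_n$. Since $s$ has type $g$, the vertex $\operatorname{lca}(s,g)$ is strictly below $p_n$, so $g$ is on the side of $p_n$ containing $s$. Now $s'$ and $g'$ are on one side of $p_n$ and $g$ is on the other, so $s'$ has type $g'$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:short}]
We may assume $|P|\ge2$ and \eqref{eq:star}. Suppose that $G'$ is unbalanced, and take a negative cycle in it. By Lemma~\ref{lem:good2}, a closed walk all of whose vertices are anchored is good and hence positive. So the cycle has a bare vertex, and $S\ne\emptyset$. If it has at most one anchored vertex, its length is at most $2|S|-1\le4k\le N$, contrary to \eqref{eq:star}. Otherwise cut the cycle at its anchored vertices into segments. A segment of length $n\ge2$ has $n-1\le 2|S|-2$ bare interior vertices, and we replace it by the walk of Lemma~\ref{lem:bypass}. The segment and its replacement form a closed walk in $G'$ of length at most $(2|S|-1)+(2|S|+1)\le8k\le N$, which is positive by \eqref{eq:star}, so the replacement has the same sign as the segment. The result is a negative closed walk all of whose vertices are anchored, which is impossible.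
\end{proof}

This completes the proof of Theorem~\ref{thm:finite} and Corollary~\ref{cor:i}.

\section{Long chains without $k$ pairwise crossing edges}\label{sec:chains}

In this section \emph{edge} means matching edge. For a tanglegram $T$ let $\kappa(T)$ be the minimum, over all layouts, of the largest number of pairwise crossing edges, where a single edge counts as $1$. Since layouts restrict, $\kappa(T[A])\le\kappa(T)$. The class in Theorem~\ref{thm:infinite} consists of the tanglegrams with $\kappa\le k-1$.

A \emph{block} of $T$ is a set $K\subseteq E$ that is a clade of both trees. In every layout a block occupies an interval on each line, so an edge outside $K$ crosses either all edges of $K$ or none. Also, every layout of $T$ has $\kappa(T[K])$ pairwise crossing edges in $K$. Blocks with prescribed $\kappa$ are our tool for forbidding crossings.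

\begin{lemma}\label{lem:blocks}
For every $w\ge1$ there is a tanglegram $K_w$ with $\kappa(K_w)=w$.
\end{lemma}

\begin{proof}
Deleting an edge does not increase $\kappa$, and it lowers $\kappa$ by at most $1$, because an optimal layout of the smaller tanglegram extends to a layout of the larger one. Deleting edges one at a time until a single edge remains therefore passes through every value between $\kappa(T)$ and $1$. So it suffices to show that $\kappa$ is unbounded.

Let $M$ be a nonplanar tanglegram, for instance the one of size $4$ in Example~\ref{ex:four}. Given a tanglegram $K$, replace every edge of $M$ by a copy of $K$, that is, replace its left leaf by the left tree of $K$ and its right leaf by the right tree of $K$. The copies are blocks of the new tanglegram $M'$. Consider a layout of $M'$. One edge from each copy induces $M$, so two of these edges cross, and then all edges of one copy cross all edges of the other. Each of the two copies contains $\kappa(K)$ pairwise crossing edges, so $\kappa(M')\ge2\kappa(K)$.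
\end{proof}

\subsection*{The idea for $k=3$}
We want to forbid three pairwise crossing edges. An edge $U$ that crosses both edges of a pair $f^1,f^2$ forbids $f^1$ and $f^2$ to cross, so the pair carries its order from one line to the other. Suppose for the moment that the orders of the following parts are fixed:
\[
\text{left: } f^1,\ f^2,\ U,\ W,\ h^2,\ h^1;\qquad \text{right: } U,\ y,\ W,
\]
where $y=((f^1,h^1),(f^2,h^2))$ is a subtree whose child orders are free. Then $U$ crosses $f^1,f^2$, and $W$ crosses $h^1,h^2$. If the first child of $y$ is the upper one, then $h^1$ is above $h^2$ on the right and below it on the left, so $W,h^1,h^2$ pairwise cross. If it is the lower one, then $U,f^1,f^2$ pairwise cross. After $h^1$ or $h^2$ is deleted, the first choice no longer yields such a triple, and after $f^1$ or $f^2$ is deleted, the second does not.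

The subtree $y$ passes the order of the pair $f^1,f^2$ on to the pair $h^1,h^2$. A subtree of the same shape on the left can pass it on to a third pair, and so on, so the contradiction can be postponed as long as we like, and every pair in the chain is needed for it. It remains to fix the order of the parts. This is done by hanging them on two paths between two blocks with $\kappa=k-1$, which no outside edge may cross.

\subsection*{The construction}
Fix $k\ge3$ and $m\ge1$. The tanglegram $T_m$ has the following edges:
\begin{itemize}
\item blocks $A$ and $B$, which are copies of $K_{k-1}$;
\item blocks $U_1,\dots,U_m$ and $W_1,\dots,W_m$, the \emph{guards}, which are copies of $K_{k-2}$;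
\item $4m$ \emph{thin} edges, grouped into \emph{links} $F_i=\{f_i^1,f_i^2\}$ and $H_i=\{h_i^1,h_i^2\}$, $1\le i\le m$.
\end{itemize}
The name of a block also denotes its left tree in $L$ and its right tree in $R$. The \emph{junctions} are the subtrees
\[
y_i=((f_i^1,h_i^1),(f_i^2,h_i^2))\ \text{ of $R$, } 1\le i\le m,\qquad
x_i=((h_{i-1}^1,f_i^1),(h_{i-1}^2,f_i^2))\ \text{ of $L$, } 2\le i\le m.
\]
For $j=1,2$, \emph{child $j$} of a junction is the child with upper indices $j$. In a layout, a junction is \emph{straight} if child $1$ is above child $2$, and \emph{reversed} otherwise. Let $c_1,\dots,c_p$ be the \emph{left parts}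
\[
f_1^1,\ f_1^2,\ U_1,\ W_1,\ x_2,\ U_2,\ W_2,\ x_3,\ \dots,\ x_m,\ U_m,\ W_m,\ h_m^2,\ h_m^1,
\]
and let $d_1,\dots,d_q$ be the \emph{right parts}
\[
U_1,\ y_1,\ W_1,\ U_2,\ y_2,\ W_2,\ \dots,\ U_m,\ y_m,\ W_m,
\]
in these orders. Finally put
\[
L=(A,(c_1,(c_2,(\dots(c_p,B)\dots)))),\qquad R=((\dots((A,d_1),d_2),\dots,d_q),B).
\]
A layout is \emph{standard} if the left order is $A,c_1,\dots,c_p,B$ and the right order is $A,d_1,\dots,d_q,B$ from top to bottom. The expressions for $L$ and $R$ show that standard layouts exist, with arbitrary child orders inside the parts. Figure~\ref{fig:chain} shows one.

\begin{figure}[ht]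
\centering
\begin{tikzpicture}[yscale=0.46, every node/.style={font=\footnotesize}]
\foreach \a/\b in {13/13,10/12,9/7,4/6,3/1,0/0} \draw[very thick] (0,\a)--(4,\b);
\foreach \a/\b in {12/11,11/9,8/10,7/5,6/8,5/3} \draw (0,\a)--(4,\b);
\draw[dashed] (0,2)--(4,2) (0,1)--(4,4);
\foreach \y/\n in {13/A,12/{f_1^1},11/{f_1^2},10/{U_1},9/{W_1},8/{h_1^1},7/{f_2^1},6/{h_1^2},5/{f_2^2},4/{U_2},3/{W_2},2/{h_2^2},1/{h_2^1},0/B} \node[left] at (0,\y) {$\n$};
\foreach \y/\n in {13/A,12/{U_1},11/{f_1^1},10/{h_1^1},9/{f_1^2},8/{h_1^2},7/{W_1},6/{U_2},5/{f_2^1},4/{h_2^1},3/{f_2^2},2/{h_2^2},1/{W_2},0/B} \node[right] at (4,\y) {$\n$};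
\draw (-0.7,8)--(-1.1,7.5)--(-0.7,7) (-0.7,6)--(-1.1,5.5)--(-0.7,5) (-1.1,7.5)--(-1.6,6.5)--(-1.1,5.5);
\draw (4.7,11)--(5.1,10.5)--(4.7,10) (4.7,9)--(5.1,8.5)--(4.7,8) (5.1,10.5)--(5.6,9.5)--(5.1,8.5);
\draw (4.7,5)--(5.1,4.5)--(4.7,4) (4.7,3)--(5.1,2.5)--(4.7,2) (5.1,4.5)--(5.6,3.5)--(5.1,2.5);
\node[left] at (-1.6,6.5) {$x_2$}; \node[right] at (5.6,9.5) {$y_1$}; \node[right] at (5.6,3.5) {$y_2$};
\end{tikzpicture}
\caption{A standard layout of $T_2$ with the junctions $y_1,x_2,y_2$ straight. Each thick line stands for a whole block, thin lines are single matching edges, and the paths of $L$ and $R$ that carry the parts are not drawn. The block $U_i$ crosses $f_i^1,f_i^2$ and the block $W_i$ crosses $h_i^1,h_i^2$. The two dashed edges cross each other and the block $W_2$.}\label{fig:chain}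
\end{figure}

\begin{lemma}\label{lem:lower}
$\kappa(T_m)\ge k$.
\end{lemma}

\begin{proof}
Suppose that a layout has no $k$ pairwise crossing edges. The block $A$ contains $k-1$ pairwise crossing edges, and an outside edge crossing one edge of $A$ would cross all of them. So no outside edge crosses $A$, and the same holds for $B$.

\emph{The layout is standard up to reflection.} Reversing all child orders reverses both leaf orders and preserves crossings. Since $A$ is a child subtree of the root of $L$, we may therefore assume that $A$ is above everything else on the left. No outside edge crosses $A$, so $A$ is above everything else on the right. At the root of $R$, and at each vertex of $R$ with a child $d_l$, the child whose subtree contains $A$ must then be the upper one. So the right order is $A,d_1,\dots,d_q,B$. Now $B$ is below everything else on the right, hence on the left. At each vertex of $L$ with a child $c_j$, the other child contains $B$ and must be the lower one. So the left order is $A,c_1,\dots,c_p,B$.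

\emph{No link crosses itself.} The left ends of $F_i$ lie in $x_i$, or are $c_1,c_2$ if $i=1$, and so are above $U_i$. The right ends lie in $y_i$, below $U_i$. So $f_i^1$ and $f_i^2$ cross all edges of $U_i$, among which $k-2$ pairwise cross. Therefore $f_i^1$ and $f_i^2$ do not cross. The left ends of $H_i$ lie in $x_{i+1}$, or are $c_{p-1},c_p$ if $i=m$, and so are below $W_i$. The right ends lie in $y_i$, above $W_i$. So $h_i^1$ and $h_i^2$ cross all edges of $W_i$ and therefore do not cross each other.

\emph{All junctions $y_i$ are straight.} The edge $f_1^1$ is above $f_1^2$ on the left, hence on the right, so $y_1$ is straight. Let $y_i$ be straight and $i<m$. Then $h_i^1$ is above $h_i^2$ on the right, hence on the left, so $x_{i+1}$ is straight. Then $f^1_{i+1}$ is above $f^2_{i+1}$ on the left, hence on the right, so $y_{i+1}$ is straight.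

Since $y_m$ is straight, $h_m^1$ is above $h_m^2$ on the right. On the left it is below. So the link $H_m$ crosses itself, a contradiction.
\end{proof}

\begin{lemma}\label{lem:upperk}
If one thin edge is deleted from $T_m$, the resulting tanglegram has $\kappa\le k-1$.
\end{lemma}

\begin{proof}
List the links as $\Lambda_1,\dots,\Lambda_{2m}=F_1,H_1,F_2,H_2,\dots,F_m,H_m$ and the junctions as $J_1,\dots,J_{2m-1}=y_1,x_2,y_2,\dots,x_m,y_m$. Then $J_a$ contains ends of $\Lambda_a$ and $\Lambda_{a+1}$. Let the deleted edge belong to $\Lambda_b$. Take a standard layout of $T_m$ in which each of $A,B$ has at most $k-1$ and each guard at most $k-2$ pairwise crossing edges, $J_a$ is straight for $a<b$ and reversed for $a\ge b$, and the remaining child orders are arbitrary. We restrict it to the remaining edges.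

\emph{No link crosses itself.} For $a<b$, edge $1$ of $\Lambda_a$ is above edge $2$ at both ends: $J_a$ is straight, and the other end is the straight junction $J_{a-1}$ or, for $a=1$, the parts $f^1_1,f^2_1$ in this order. For $a>b$, edge $2$ is above edge $1$ at both ends: $J_{a-1}$ is reversed, and the other end is the reversed junction $J_a$ or, for $a=2m$, the parts $h_m^2,h_m^1$ in this order. The link $\Lambda_b$ has only one edge left.

\emph{Crossings between links and guards.} Give each link and each guard a left and a right position:
\[
F_i:(i,\,i),\qquad H_i:(i+1,\,i),\qquad U_i:\bigl(i+\tfrac14,\,i-\tfrac14\bigr),\qquad W_i:\bigl(i+\tfrac34,\,i+\tfrac14\bigr).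
\]
On the left, the ends of $F_1$ are at $1$, the junction $x_i$ is at $i$, the guards $U_i,W_i$ lie in this order between $i$ and $i+1$, and the ends of $H_m$ are at $m+1$. On the right, $U_i,y_i,W_i$ are at $i-\frac14,\,i,\,i+\frac14$. So on each line a smaller position means a higher place. If two of these sets have positions $(l,r)$ and $(l',r')$ with $l\ne l'$ and $r\ne r'$, then their edges cross if $(l-l')(r-r')<0$ and do not cross otherwise. With the integer $d=i-j$ the products are:
\[
\begin{array}{lll}
U_i,\ F_j: & (d+\frac14)(d-\frac14), & \text{negative only for } d=0;\\[2pt]
U_i,\ H_j: & (d-\frac34)(d-\frac14), & \text{positive};\\[2pt]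
W_i,\ F_j: & (d+\frac34)(d+\frac14), & \text{positive};\\[2pt]
W_i,\ H_j: & (d-\frac14)(d+\frac14), & \text{negative only for } d=0;\\[2pt]
U_i,\ W_j: & (d-\frac12)^2, & \text{positive}.
\end{array}
\]
For two different sets with the same letter the product is $d^2>0$.

\emph{Counting.} Let $Z$ be a set of pairwise crossing edges. The blocks $A$ and $B$ are at the top and at the bottom of both lines, so their edges cross only edges of the same block; if $Z$ meets $A$ or $B$, then $|Z|\le k-1$. An edge of $U_i$ crosses, outside $U_i$, only edges of $F_i$, which do not cross each other; if $Z$ meets $U_i$, then $|Z|\le(k-2)+1$. The same bound holds if $Z$ meets $W_i$, with $H_i$ in place of $F_i$. Finally, two thin edges with the same letter never cross, so if all edges of $Z$ are thin, then $|Z|\le2\le k-1$.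
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
Let $\mathcal C$ be the hereditary class of tanglegrams with $\kappa\le k-1$. By Lemma~\ref{lem:lower}, $T_m\notin\mathcal C$, so by Lemma~\ref{lem:hered} some $T_m[E_m]$ is a minimal excluded tanglegram for $\mathcal C$. If $E_m$ missed a thin edge, then $T_m[E_m]$ would be contained in a member of $\mathcal C$ by Lemma~\ref{lem:upperk}, and so would lie in $\mathcal C$. Hence $|E_m|\ge4m$. The minimal excluded tanglegrams have unbounded size, so there are infinitely many of them, and $\mathcal C$ has no finite characterization by Lemma~\ref{lem:hered}.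
\end{proof}

\begin{remark}
The hypothesis $k\ge3$ is used for the existence of the guards $K_{k-2}$ and in the last inequality $2\le k-1$ of Lemma~\ref{lem:upperk}. That inequality hides the price of the chain. In a standard layout $F_i$ is above $H_i$ on the left, so $f_i^2$ crosses $h_i^1$ if $y_i$ is straight, and $f_i^1$ crosses $h_i^2$ if $y_i$ is reversed. The layout in the proof of Lemma~\ref{lem:upperk} thus has at least $m-1$ crossings between thin edges. These are free when only $k\ge 3$ pairwise crossing edges are forbidden. They are not free when no crossing is allowed, or when the total number of crossings is bounded as in Theorem~\ref{thm:finite}.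
\end{remark}

\begin{thebibliography}{9}
\bibitem{CSS} \'Eva Czabarka, Stephen J. Smith, L\'aszl\'o A. Sz\'ekely, \emph{An infinite antichain of planar tanglegrams}, arXiv:2007.06091 (2020).
\end{thebibliography}
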